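# Flexible polyhedra with convex faces and no flat edges

## A flexible example, and the twelve vertices it cannot do without

**Theorem 1.** In each of $\mathbb E^3,\mathbb H^3,\mathbb S^3$ there is a flexible polyhedron with strictly convex faces and no flat edges. It has 20 pairwise distinct vertices, 48 edges and 30 faces (6 rhombi, 24 triangles). Exactly 12 of its vertices are partially-flat.

**Theorem 2.** Let $P$ be a flexible polyhedron with convex faces and no flat edges, and let $P_t$ be a flexing family.

- $P$ has at least 12 partially-flat vertices. More precisely, for every sufficiently small $t$ with $P_t\not\cong P$, there are at least 12 vertices at which exactly two face angles differ between $P$ and $P_t$, and the two faces concerned are coplanar in $P$. Moreover at least 6 faces change shape.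
- Both bounds are attained by Theorem 1.
- If $P$ has exactly 12 partially-flat vertices then, for all such $t$, exactly six faces change shape. They all lie in one plane of $P$, and each has exactly four changing angles. Two of them are joined whenever they share a vertex at which both their angles change, and the resulting graph is the octahedron graph.

**Corollary.** A polyhedron with convex faces, no flat edges and at most 11 partially-flat vertices is locally rigid. In particular, convex faces and no partially-flat vertex imply local rigidity.

In plain words: you are handed a closed surface made of convex plates. You may not change the length of any edge, nor the angle at which two neighboring plates meet. Plates that are not triangles may change their angles, provided they stay flat and convex. No two neighboring plates lie in one plane. Can the surface still move? This question is from Yunhi Cho and Seonhwa Kim, "Rigidity of nonconvex polyhedra with respect to edge lengths and dihedral angles", arXiv:2307.14769 (2023). Theorem 1 says that sometimes it can. Theorem 2 says that any such motion needs at least twelve vertices of a special kind.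

## Faces, dihedral angles and flexes

We work in one of Euclidean, hyperbolic or spherical 3-space.

**Definition (polygons).** A *polygon* is compact, has geodesic edges and lies in a totally geodesic plane. It is *convex* if it bounds a convex region; its interior angles then lie in $(0,\pi]$. The value $\pi$ is allowed, so three vertices of a face may be collinear. It is *strictly convex* if all angles are less than $\pi$. In spherical geometry a convex polygon is assumed to lie in an open hemisphere, so it never has two antipodal vertices.

**Definition (polyhedra).** A *polyhedral graph* is the graph of a convex polyhedron in $\mathbb E^3$. It is drawn on a sphere, each of its faces is bounded by a cycle, and two distinct faces meet in nothing, in one vertex, or in one edge. A *polyhedron* in our sense is a realization of such a combinatorial object: each vertex is a point, each edge a geodesic segment, each face a polygon bounded by its edges. It may be nonconvex, and different parts of it may cross or overlap.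

**Definition (dihedral angles).** Fix an orientation of the underlying sphere. At an edge with adjacent faces $f,g$, the *dihedral angle* is the angle in $[0,2\pi)$ from one face to the other, measured on the side determined by the orientation. Concretely, direct the edge as $f$'s boundary runs along it and take the directed angle about the edge from the half-plane of $f$ to the half-plane of $g$, with a sense of rotation fixed once and for all. Exchanging $f$ and $g$ reverses both the direction of the edge and the order, so nothing changes. An edge is *flat* if this angle is $0$ or $\pi$, that is, if the two adjacent faces are coplanar.

**Definition (partially-flat vertices).** A vertex $v$ is *partially-flat* if some two faces at $v$ are coplanar. The endpoints of a flat edge are partially-flat, but a vertex can be partially-flat with no flat edge at it. For example, take six edges at $v=0\in\mathbb E^3$ with directions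
$$e_1=(1,0,0),\; e_2=(0,1,0),\; e_3=(0,0,1),\; e_4=(-1,0,0),\; e_5=(0,-1,0),\; e_6=(0,0,-1),$$
and let the six faces be the right-angled sectors $e_1e_2,\ e_2e_3,\dots,e_6e_1$. They lie in the planes $z=0,\ x=0,\ y=0,\ z=0,\ x=0,\ y=0$ in turn. Neighbors are perpendicular, so no edge is flat, but the sectors $e_1e_2$ and $e_4e_5$ are coplanar.

**Definition (flexes).** $P$ is *flexible* if there is a continuous family $P_t$, $t\in[0,\varepsilon)$, $P_0=P$, of polyhedra with convex faces and the same combinatorial type as $P$, all with the dihedral angles and edge lengths of $P$, such that $P_t\not\cong P$ for some, hence arbitrarily small, $t>0$. Otherwise $P$ is *locally rigid*.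

Two comments on this definition. First, $\cong$ will mean that an isometry carries each vertex to the vertex of the same name. If one also allows relabelling, fewer $t$ satisfy $P_t\not\cong P$, so Theorem 2 as we prove it covers that reading; in Theorem 1 we shall get non-congruence even with relabelling. Second, the word "hence" deserves a reason, and we need the following fact for it anyway.

**If all face angles of $P_t$ equal those of $P$, then $P_t\cong P$.** A convex face is determined up to congruence by its side lengths and angles. Move one face of $P_t$ onto the corresponding face of $P$ by an orientation-preserving isometry of space (compose with the reflection in its plane if necessary). Across each of its edges the dihedral angle determines the half-plane of the next face, and the side lengths and angles then determine that face. Continue across edges until every face has been reached. In particular $P_t\cong P$ exactly when all face angles agree. Face angles are continuous in $t$: an angle in $(0,\pi]$ of a convex face is the angle between two edges whose lengths are constant and positive (and less than $\pi$ in $\mathbb S^3$). So $\{t:P_t\cong P\}$ is closed. If $P_t\cong P$ on a maximal initial interval $[0,\tau]$, carry $P_\tau$ to $P$ by an orientation-preserving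 congruence and restart the family there; now non-congruent members occur for arbitrarily small $t$.

**What is known.** If every face is convex, no vertex is partially-flat and no three vertices are collinear, then the polyhedron is uniquely determined up to congruence by its dihedral angles and edge lengths. There are examples with partially-flat vertices, convex faces and no flat edges for which this uniqueness fails, but those examples are not flexible. The Corollary shows that for *local* rigidity the hypothesis on collinear vertices is not needed.

## Triangles, trivalent vertices and a flattened cube

**All faces triangles.** The side lengths fix the triangles, so no face angle changes and $P_t\cong P$. Only faces with at least four sides can move.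

**All vertices of degree 3.** Let $v$ have degree 3, with no flat edge at it, and let $e_1,e_2,e_3$ be the unit directions of its edges. They are linearly independent. Indeed, suppose first that all three lie in one plane and $e_1,e_2$ are independent. Then the face $e_1e_2$ lies in that plane, and $e_3$ cannot equal both $-e_1$ and $-e_2$, so one of the other two faces lies in it too and an edge is flat. If instead $e_1,e_2$ are dependent, then $e_2=-e_1$, because the face angle lies in $(0,\pi]$. Then either $e_3$ is independent of $e_1$, and the faces $e_2e_3$, $e_3e_1$ are coplanar neighbors; or $e_3=\pm e_1$, and some face angle is $0$, which is impossible. So the unit sphere of directions at $v$ carries a genuine spherical triangle. Its sides are the three face angles at $v$, and its angles are given by the dihedral angles (each is the dihedral angle $\delta$ or $2\pi-\delta$, whichever is less than $\pi$). The law of cosines for angles,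
$$\cos a=\frac{\cos A+\cos B\cos C}{\sin B\sin C},$$
recovers the face angles. The same holds in $P_t$, so no face angle at $v$ changes. A polyhedron with convex faces, no flat edges and only vertices of degree 3, such as a cube, is therefore locally rigid.

**Why flat edges are excluded.** In $\mathbb E^2\subset\mathbb E^3$ take unit vectors $a,b,c$ at angles $0<\theta<\varphi<\pi$, with $a$ at angle $0$, and realize the vertex $(\alpha,\beta,\gamma)\in\{0,1\}^3$ of a cube by $\alpha a+\beta b+\gamma c$. Each face is a rhombus. Every edge length is $1$. Every dihedral angle is $0$ or $\pi$, according to whether the two rhombi at that edge lie on the same side of it, and this does not change while $0<\theta<\varphi<\pi$. So we may vary $\theta$ and $\varphi$ freely: this flattened cube flexes. All its edges are flat. We return to it as a test case.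

## Products of three small rotations

A motion is recorded by how much each face angle changes. The constraints are closing conditions: walking around a face, or around a vertex, brings us back to where we started. Both turn out to say that a product of small rotations is the identity. So we first ask when that can happen with few factors.

Let $M$ be $\mathbb E^2$, $\mathbb H^2$ or $\mathbb S^2$, oriented, and let $R_x(d)$ be the rotation about $x\in M$ through the angle $d$. For a geodesic $l$ let $s_l$ be the reflection in $l$. Recall that if $l,l'$ pass through $x$ and $l'$ is the image of $l$ under $R_x(\beta)$, then $s_{l'}s_l=R_x(2\beta)$. Also, for $x\neq y$, the points equidistant from $x$ and $y$ form a single geodesic.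

**Lemma 1.** Let $k\in\{1,2,3\}$ and let $x_1,\dots,x_k\in M$ be pairwise distinct and, on the sphere, pairwise non-antipodal. There is $\epsilon>0$ such that $R_{x_1}(d_1)\cdots R_{x_k}(d_k)\ne I$ whenever $0<|d_i|<\epsilon$ for all $i$.

*Proof.* We take $\epsilon\le\pi$. For $0<|d|<\pi$ the rotation $R_x(d)$ fixes $x$ (and, on the sphere, $-x$) and nothing else. This settles $k=1$. It also settles $k=2$: the equation $R_{x_1}(d_1)=R_{x_2}(-d_2)$ is impossible, since the fixed-point sets differ.

Let $k=3$ and let $\mu$ be the geodesic through $x_1$ and $x_2$. If $x_3\notin\mu$, let $\beta_i\in(0,\pi/2]$ be the angle between $\mu$ and the geodesic $x_ix_3$, for $i=1,2$, and shrink $\epsilon$ so that $\epsilon/2<\beta_1,\beta_2$.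

Let $l_1$ be the image of $\mu$ under $R_{x_1}(d_1/2)$ and $l_2$ the image of $\mu$ under $R_{x_2}(-d_2/2)$. Then
$$R_{x_1}(d_1)=s_{l_1}s_\mu,\qquad R_{x_2}(d_2)=s_\mu s_{l_2},$$
and $l_i$ passes through $x_i$ at the angle $|d_i|/2\in(0,\pi/2)$ to $\mu$. We claim $x_3\notin l_i$. If $x_3\in\mu$, this holds because $l_i\cap\mu$ consists of $x_i$ (and its antipode). If $x_3\notin\mu$, then $x_3\in l_i$ would make $l_i$ the geodesic $x_ix_3$, whose angle with $\mu$ is $\beta_i>|d_i|/2$.

Suppose the product of the three rotations is $I$. Then $s_{l_1}s_{l_2}=R_{x_3}(-d_3)$ fixes $x_3$, so
$$y:=s_{l_2}x_3=s_{l_1}x_3 .$$
As $x_3\notin l_i$, we have $y\neq x_3$, and each $l_i$ consists of points equidistant from $x_3$ and $y$. So $l_1$ and $l_2$ are both *the* geodesic of equidistant points, and $l_1=l_2$. This geodesic contains $x_1$ and $x_2$, so it is $\mu$. But $l_1$ makes a nonzero angle with $\mu$, a contradiction. $\square$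

## Angle changes around a face and around a vertex

**Notation for a motion.** Let $P_t$ be a flexing family. For a vertex $v$ of a face $f$ let $d_{v,f}(t)$ be the angle of $f$ at $v$ in $P_t$ minus that in $P$. It is continuous and tends to $0$. Choose $\eta>0$ with $\eta\le\pi/2$ such that

- $\eta$ is at most the $\epsilon$ of Lemma 1 for every ordered list of at most three vertices of one face of $P$ (in the plane of that face), and for every ordered list of at most three unit normals at one vertex of $P$ that are pairwise distinct and non-opposite (on the unit sphere of directions);
- $\eta$ is less than every nonzero difference between two face angles of $P$.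

These are finitely many conditions depending only on $P$. From now on $t$ is so small that all $|d_{v,f}(t)|<\eta$, and $P_t\not\cong P$; we write $d_{v,f}$. Call a corner $(v,f)$ *active* if $d_{v,f}\neq0$. Active corners exist, since otherwise $P_t\cong P$. By the second condition an active corner has an angle that is no face angle of $P$ at all, so a face with an active corner really changes shape.

**An algebraic identity.** Both lemmas below use the following shift. For group elements $X_1,\dots,X_k,D_1,\dots,D_k$ put $Q_i=X_1\cdots X_{i-1}$ (so $Q_1=I$). Since $Q_i^{-1}Q_{i+1}=X_i$,
$$D_1X_1D_2X_2\cdots D_kX_k=(Q_1D_1Q_1^{-1})(Q_2D_2Q_2^{-1})\cdots(Q_kD_kQ_k^{-1})\,Q_{k+1}. \tag{1}$$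

**Lemma 2.** A face with an active corner has at least 4 active corners.

*Proof.* We express that the polygon closes up, before and after. Let $M$ be the plane of $f$, with base point $o$ and a directed geodesic axis through $o$. Let $\mathsf T(\ell)$ be the translation by $\ell$ along the axis (on the sphere, the rotation that moves the axis along itself by $\ell$) and $\mathsf R(\varphi)=R_o(\varphi)$. Think of an orientation-preserving isometry $g$ as a walker standing at $g(o)$ and facing along the image of the axis. Replacing $g$ by $g\,\mathsf R(\varphi)$ makes the walker turn left by $\varphi$; replacing $g$ by $g\,\mathsf T(\ell)$ makes the walker go forward by $\ell$.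

Let $v_1,\dots,v_k$ be the vertices of $f$ in counterclockwise order, $\alpha_i$ the angle at $v_i$, and $\ell_i$ the length of the side from $v_i$ to $v_{i+1}$ (indices mod $k$). Place $f$ so that $v_1=o$ and one arrives at $v_1$ from $v_k$ in the direction of the axis. At $v_i$ the walker turns left by $\pi-\alpha_i$ and then goes forward by $\ell_i$. With
$$X_i=\mathsf R(\pi-\alpha_i)\,\mathsf T(\ell_i)$$
we get $Q_i(o)=v_i$, and closing up means $Q_{k+1}=X_1\cdots X_k=I$.

In $P_t$ the lengths are the same and $\alpha_i$ becomes $\alpha_i+d_i$. Since $\mathsf R(\pi-\alpha_i-d_i)=\mathsf R(-d_i)\mathsf R(\pi-\alpha_i)$, closing up now says $\prod_i\mathsf R(-d_i)X_i=I$. By (1), and because $Q_i\mathsf R(-d_i)Q_i^{-1}=R_{v_i}(-d_i)$,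
$$R_{v_1}(-d_1)R_{v_2}(-d_2)\cdots R_{v_k}(-d_k)=I .$$
Here the $v_i$ are the vertices in $P$. They are distinct, and non-antipodal in the spherical case. Drop the trivial factors. By Lemma 1 the number of remaining ones is not $1$, $2$ or $3$. Collinear vertices do no harm. $\square$

**Lemma 3.** A vertex $v$ with an active corner has at least 2 active corners. If it has 2 or 3, then the active faces at $v$ are pairwise coplanar in $P$.

*Proof.* We do the same around a vertex, with a frame in the tangent space at $v$, an oriented Euclidean 3-space. Let $e_1,\dots,e_k$ be the unit edge directions at $v$ in the cyclic order given by the orientation of the surface, $f_i$ the face between $e_i$ and $e_{i+1}$, and $a_i\in(0,\pi]$ its angle. Let $n_i$ be the unit normal of $f_i$ at $v$ about which one turns counterclockwise in passing from $e_i$ through $f_i$ to $e_{i+1}$. (This makes sense also for $a_i=\pi$.) Let $F_i$ be the positively oriented frame $(e_i,\;n_i\times e_i,\;n_i)$, written as a matrix of columns in a fixed orthonormal basis.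

*From $F_i$ to $F_{i+1}$.* The rotation by $a_i$ about $n_i$ carries $e_i$ to $e_{i+1}$. After it, the normals $n_i$ and $n_{i+1}$ are both orthogonal to $e_{i+1}$, so a rotation about $e_{i+1}$ by some $\varphi_{i+1}$ carries $n_i$ to $n_{i+1}$. Right multiplication rotates a frame about its own columns, so
$$F_{i+1}=F_i\,R_z(a_i)\,R_x(\varphi_{i+1}).$$

*The angle $\varphi_{i+1}$ depends only on the dihedral angle at $e_{i+1}$.* Seen from $e_{i+1}$, the face $f_i$ lies clockwise about $n_i$, so the unit vector in the plane of $f_i$ orthogonal to $e_{i+1}$ and pointing to the side of $f_i$ is $-n_i\times e_{i+1}$. For $f_{i+1}$ it is $n_{i+1}\times e_{i+1}$, which is $n_i\times e_{i+1}$ rotated by $\varphi_{i+1}$ about $e_{i+1}$. So the directed angle about $e_{i+1}$ from $f_i$ to $f_{i+1}$ is $\varphi_{i+1}+\pi$ modulo $2\pi$. The dihedral angle is this directed angle or its negative, by a convention that is the same everywhere.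

*The closing condition.* Put $X_i=R_z(a_i)R_x(\varphi_{i+1})$, so $F_i=F_1Q_i$. Since $F_{k+1}=F_1$, we have $Q_{k+1}=I$. In $P_t$ the $\varphi$'s are unchanged and $a_i$ becomes $a_i+d_i$, so $\prod_iR_z(d_i)X_i=I$. By (1), conjugated by $F_1$, and because $F_iR_z(d_i)F_i^{-1}$ is the rotation by $d_i$ about $n_i$,
$$R_{n_1}(d_1)R_{n_2}(d_2)\cdots R_{n_k}(d_k)=I,$$
where the $n_i$ are the normals in $P$. We view these as rotations of the unit sphere $\mathbb S^2$ of directions. Two faces at $v$ are coplanar exactly when their normals agree up to sign.

*Few factors.* Keep only the factors with $d_i\neq0$. One factor alone is impossible by Lemma 1. If there are two, their normals agree up to sign, again by Lemma 1. If there are three, then by Lemma 1 some two of the normals agree up to sign. Any two of three factors are cyclically adjacent, so after conjugating the product cyclically we may multiply these two together, and we get $R_n(d)R_{n'}(d')=I$ with $|d|<2\eta\le\pi$ and $0<|d'|<\eta$. If $d$ were $0$, then $R_{n'}(d')=I$, which is false. So $d\ne0$; the two rotations have the same fixed points, and $n'=\pm n$. All three faces are coplanar. $\square$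

## An Euler count, and the vertices that escape it

**The active graph.** Place a point (a *face-node*) inside each face on the sphere carrying the combinatorial polyhedron, and join it inside the face to those vertices $v$ (*vertex-nodes*) for which the corner is active. This is a plane graph. It is bipartite, and it is simple because a face has each of its vertices only once. Let $G$ be a connected component with at least one edge. By Lemmas 2 and 3 its face-nodes have degree at least 4 and its vertex-nodes degree at least 2.

**Regions of $G$.** Consider $G$ alone on the sphere, with $N$ nodes, $E$ edges and $\Phi$ regions. As $G$ is connected, the boundary of each region is traversed by one closed facial walk; its length $\ell$ is even because $G$ is bipartite. The lengths sum to $2E$. No node has degree 1, so consecutive edges of a facial walk are different edges. Hence $\ell\neq2$, since a walk of length 2 would give two different edges with the same ends. So $\ell\ge4$. If $\ell=4$, the walk $f\,v\,g\,v'$ has $f\ne g$ and $v\neq v'$, since otherwise two consecutive edges would coincide.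

By Euler's formula $N-E+\Phi=2$,
$$\sum_{\text{nodes}}(4-\deg)=4N-2E=8+2E-4\Phi=8+\sum_{\text{regions}}(\ell-4). \tag{2}$$

**Rigidity when no vertex is partially-flat.** The natural first attempt is to prove rigidity in general from (2), and it succeeds when no vertex is partially-flat. Then Lemma 3 gives every vertex-node degree at least 4, so the left side of (2) is at most $0$, while the right side is at least $8$. So there is no active corner at all.

**Where this stops.** The hypothesis "no flat edges" forbids coplanar faces at $v$ only if they are *neighbors*. Two non-neighboring faces at $v$ may have $n'=\pm n$, and then the closing condition is satisfied by two factors, for instance $R_n(d)R_n(-d)=I$. This really happens. Take the six sectors of our partially-flat vertex, leave $e_5,e_6,e_1$ in place, and rotate $e_2,e_3,e_4$ about the $z$-axis by a small angle $d$; note that $e_3$ does not move. The sectors $e_2e_3$ and $e_3e_4$ turn rigidly. The sector $e_1e_2$ stays in the plane $z=0$ and its angle becomes $\frac\pi2+d$; likewise $e_4e_5$ stays in that plane and its angle becomes $\frac\pi2-d$. At each of the six edges the two adjacent half-planes are those of the original position, turned or not turned, so all dihedral angles are unchanged. Such a vertex is a hinge,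 and it is a node of degree 2.

So let $V_2$ and $V_3$ be the numbers of vertex-nodes of $G$ of degree 2 and 3. We call these nodes *small*. All other nodes contribute at most $0$ to the left side of (2), so
$$2V_2+V_3\ \ge\ \sum_{\text{nodes}}(4-\deg)\ =\ 8+\sum_{\text{regions}}(\ell-4)\ \ge\ 8. \tag{3}$$
The outer inequality of (3) does not use the absence of flat edges, and as such it cannot be improved. Move the flattened cube by $\theta\mapsto\theta+t$, $\varphi\mapsto\varphi+3t$. Its faces have angles $\theta$, $\varphi$, $\varphi-\theta$ and their supplements, so every corner is active. The active graph has 6 face-nodes of degree 4 and 8 vertex-nodes of degree 3. Its 12 regions, one around each edge of the cube, all have length 4. Indeed $2\cdot0+8=8$. To do better we must see what flat edges have to do with regions of length 4.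

## Small vertices keep away from quadrilateral regions

Now assume again that $P$ has no flat edges.

**Step 1: no small vertex-node lies on a region of length 4.** This is where the hypothesis on flat edges enters. Let $f\,v\,g\,v'$ be the boundary of such a region, with $v$ small. The distinct faces $f,g$ of $P$ share the two vertices $v,v'$. In a polyhedral graph two distinct faces meet in nothing, a vertex or an edge; so $f$ and $g$ are adjacent along the edge $vv'$. Both are active at $v$, so by Lemma 3 they are coplanar. Then the edge $vv'$ is flat, a contradiction.

**Step 2: long regions pay for small nodes.** We want a lower bound for $\sum(\ell-4)$ in terms of $V_2$ and $V_3$. A region of length $\ell=2r$ has $r$ corners at vertex-nodes; let $s\le r$ of them be at small ones. If $r=2$, then $s=0$ by Step 1, and $\ell-4=0=\frac23s$. If $r\ge3$, then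
$$\ell-4=2r-4\ \ge\ \tfrac23r\ \ge\ \tfrac23s,$$
where the first inequality is just $\frac43r\ge4$. A small node of degree $j$ has $j$ corners in all, so summing over regions gives
$$\sum_{\text{regions}}(\ell-4)\ \ge\ \tfrac23\,(2V_2+3V_3). \tag{4}$$

**Step 3: twelve vertices.** Insert (4) in (3): $2V_2+V_3\ge8+\frac43V_2+2V_3$, so $\frac23V_2\ge8+V_3$, that is,
$$V_2\ \ge\ 12+\tfrac32V_3\ \ge\ 12. \tag{5}$$
By Lemma 3, each vertex-node of degree 2 is a vertex of $P$ at which exactly two face angles change, and the two faces are coplanar in $P$; in particular it is partially-flat. This proves the statement on twelve vertices for every small $t$ with $P_t\not\cong P$. After restarting the family if necessary, such $t$ exist, so $P$ has at least 12 partially-flat vertices.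

**Step 4: six faces.** Make a graph on the face-nodes of $G$: for each vertex-node of degree 2, join the two faces active there. Different such nodes give different pairs, for two faces sharing two vertices share an edge, and being coplanar they would make it flat. So this graph is simple and has at least 12 edges. A simple graph on 5 nodes has at most 10 edges, so there are at least 6 face-nodes. Each is a face with an active corner, hence it changes shape.

**Proof of the Corollary.** By Step 3 a flexible polyhedron with convex faces and no flat edges has at least 12 partially-flat vertices, so 11 or fewer imply local rigidity. If there is no partially-flat vertex, then there is no flat edge either, because a flat edge makes its endpoints partially-flat; so local rigidity follows from convex faces alone in that case. $\square$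

## Exactly twelve partially-flat vertices force an octahedron

Suppose $P$ has exactly 12 partially-flat vertices, and let $t$ be as above.

**Step 5: one component, and equality everywhere.** Each component of the active graph with an edge has at least 12 nodes of degree 2, all partially-flat vertices, and different components have no node in common. So there is only one such component, $G$; it has $V_2=12$, and (5) gives $V_3=0$. Now (3) and (4) read
$$24=2V_2+V_3\ \ge\ \sum_{\text{nodes}}(4-\deg)=8+\sum_{\text{regions}}(\ell-4)\ \ge\ 8+\tfrac23\cdot24=24,$$
so all inequalities are equalities. Equality on the left says that all face-nodes, and all vertex-nodes that are not small, have degree exactly 4. Equality on the right says $\ell-4=\frac23s$ for each region. For $r=2$ this holds with $s=0$. For $r\ge3$ it requires $2r-4=\frac23r$ and $s=r$, that is, $r=3$ and all three vertex-nodes small. So every region is either a 4-gon without small nodes or a hexagon all of whose vertex-nodes have degree 2.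

**Step 6: only small vertex-nodes occur.** Two edges that are consecutive around a face-node lie on a common region, so by Step 5 their vertex-ends are both small or both not small. Going around the face-node, all its neighbors are of the same kind. As $G$ is connected and contains small nodes, all its vertex-nodes are small, so all have degree 2.

**Step 7: the graph.** Let $F'$ be the number of face-nodes. Counting edges from both sides, $4F'=E=2\cdot12$, so $F'=6$. All active corners are in $G$, so exactly six faces change shape, each with exactly four changing angles. Suppressing the degree-2 nodes gives the graph of Step 4. It is simple and 4-regular on 6 nodes, so its complement is 1-regular, a perfect matching. Thus it is the complete graph on 6 nodes minus a perfect matching, which is the octahedron graph. The two faces joined at a degree-2 node are coplanar, and the graph is connected, so all six faces lie in one plane. This proves Theorem 2 except for the sharpness of the bounds, which is checked at the end.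

## A cuboctahedron in the plane with eight rigid right triangles

Steps 5–7 tell us what an example with twelve partially-flat vertices must look like: six moving faces in one plane $\Pi$, with four moving angles each, hinged to one another at twelve vertices in the pattern of the octahedron. The simplest choice is six quadrilaterals. The cuboctahedron has exactly this pattern: six squares, each of its 12 vertices on two of them, and squares sharing a vertex form the octahedron graph. Its other eight faces are triangles, and every edge lies between a square and a triangle.

If everything stays in $\Pi$, all edges are flat, as in the flattened cube. But no two squares share an edge. So we replace each triangle by the three lateral faces of a *rigid tetrahedron* standing on it. Next to each edge in $\Pi$ there is then only one face in $\Pi$, and the dihedral angle there is governed by the rigid tetrahedron. What remains is a problem in the plane: move the cuboctahedron in $\Pi$ so that the eight triangles keep their shape while the six quadrilaterals change theirs and remain convex. Overlaps are allowed. Twelve points have 24 coordinates, of which rigid motions use 3, and 24 lengths are prescribed; so a motion requires a special choice. Ours is that all eight triangles are right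 triangles with legs $p,q$, and that the quadrilaterals are rhombi.

**Step 1: right triangles in three geometries at once.** Put $(S,T)=(\mathrm{id},\mathrm{id})$ for $\mathbb E$, $(\sinh,\tanh)$ for $\mathbb H$, and $(\sin,\tan)$ for $\mathbb S$. In the spherical case all legs below are less than $\pi/2$. Let $a\oplus b$ be the hypotenuse of a right triangle with legs $a,b$:
$$(a\oplus b)^2=a^2+b^2,\qquad\cosh(a\oplus b)=\cosh a\cosh b,\qquad\cos(a\oplus b)=\cos a\cos b,$$
respectively. So $\oplus$ is commutative and associative, and in the spherical case legs less than $\pi/2$ give a hypotenuse less than $\pi/2$. The angle $A$ opposite $a$ satisfies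
$$\tan A=\frac{T(a)}{S(b)},\qquad T(b)=T(a\oplus b)\cos A,\qquad S(a)=S(a\oplus b)\sin A .$$

**Step 2: the parameter $\theta$.** Here we define four lengths that vary while $p$ and $q$ do not. Fix $p,q,H>0$ (less than $\pi/2$ if spherical) and put $h=p\oplus q$. For $\theta\in(0,\frac\pi2)$:

- let $m,u$ be the legs of the right triangle with hypotenuse $p$ and an angle $\theta$, where $m$ is opposite $\theta$;
- let $n,w$ be the legs of the right triangle with hypotenuse $q$ and an angle $\frac\pi2-\theta$, where $n$ is opposite that angle.

By Step 1, $T(u)=T(p)\cos\theta$, $S(m)=S(p)\sin\theta$, $T(w)=T(q)\sin\theta$, $S(n)=S(q)\cos\theta$. So all four are positive and continuous in $\theta$, and less than $\pi/2$ in the spherical case. Moreover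
$$u\oplus m=p,\qquad w\oplus n=q,\qquad\frac{T(m)}{S(u)}=\tan\theta,\qquad\frac{T(n)}{S(w)}=\cot\theta. \tag{6}$$
In $\mathbb E$: $u=p\cos\theta$, $m=p\sin\theta$, $w=q\sin\theta$, $n=q\cos\theta$. We have $u=w$ only when $\tan\theta=T(p)/T(q)$, that is, for a single value $\theta^*$. We restrict $\theta$ to an open interval $J\subset(0,\frac\pi2)$ that avoids $\theta^*$, for example $J=(0,\theta^*)$.

**Step 3: twenty points.** Fix a geodesic line $L\subset\Pi$ with a direction and an origin $O$. Let $(a,b)\in\Pi$ be the point reached by going the signed distance $a$ along $L$ from $O$ and then the signed distance $b$ perpendicularly to $L$. For signs $\varepsilon_1,\varepsilon_2,\varepsilon_3=\pm1$ put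
$$A_{\varepsilon_1\varepsilon_2}=(\varepsilon_1w,\ \varepsilon_1\varepsilon_2m),\qquad B_{\varepsilon_2\varepsilon_3}=(-\varepsilon_3u,\ \varepsilon_2\varepsilon_3n),\qquad V_{\varepsilon_1\varepsilon_3}=(\varepsilon_1w-\varepsilon_3u,\ 0),$$
and let $D_{\varepsilon_1\varepsilon_2\varepsilon_3}$ be the point on the geodesic perpendicular to $\Pi$ at $V_{\varepsilon_1\varepsilon_3}$, at signed distance $\varepsilon_2H$ from $\Pi$.

These points are distinct. In the spherical case, coordinates with $|a|<\pi$ and $|b|<\frac\pi2$ determine the point, and here $|a|\le u+w<\pi$. The four $V$'s have first coordinates $\pm(w-u),\pm(w+u)$, which are different since $u\neq w$; they lie on $L$. The $A$'s and the $B$'s lie off $L$; the four $A$'s are distinct, the four $B$'s are distinct, and an $A$ differs from a $B$ because $w\ne u$. The $D$'s lie off $\Pi$; they have distinct feet except that $D_{\varepsilon_1+\varepsilon_3}$ and $D_{\varepsilon_1-\varepsilon_3}$ share the foot $V_{\varepsilon_1\varepsilon_3}$, and these are on opposite sides of $\Pi$. That is why the sign $\varepsilon_2$ is there.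

For a concrete picture, take $\mathbb E$, $p=q=H=1$, $\theta=\pi/6$, where $\theta^*=\pi/4$. The $A$'s are the points $(\pm\frac12,\pm\frac12)$, the $B$'s are $(\pm\frac{\sqrt3}2,\pm\frac{\sqrt3}2)$, and the $V$'s are $(\pm\frac12\pm\frac{\sqrt3}2,0)$.

**Step 4: combinatorics.** The cuboctahedron has vertices $(\pm1,\pm1,0)$, $(0,\pm1,\pm1)$, $(\pm1,0,\pm1)$; its squares are $x=\pm1$, $y=\pm1$, $z=\pm1$, and it has one triangle for each sign vector $(\varepsilon_1,\varepsilon_2,\varepsilon_3)$. Erect a low pyramid over each of the 8 triangles. The result is a convex polyhedron with $12+8=20$ vertices, $24+24=48$ edges and $6+24=30$ faces, so its graph is polyhedral. Realize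
$$(\varepsilon_1,\varepsilon_2,0)\mapsto A_{\varepsilon_1\varepsilon_2},\quad(0,\varepsilon_2,\varepsilon_3)\mapsto B_{\varepsilon_2\varepsilon_3},\quad(\varepsilon_1,0,\varepsilon_3)\mapsto V_{\varepsilon_1\varepsilon_3},$$
and the apex over the triangle $(\varepsilon_1,\varepsilon_2,\varepsilon_3)$ by $D_{\varepsilon_1\varepsilon_2\varepsilon_3}$. Call the result $P(\theta)$. We have to check its faces.

**Step 5: the quadrilaterals $x=\varepsilon_1$ and $z=\varepsilon_3$.** We show that they are rhombi with constant sides $p$ and $q$. The quadrilateral $x=\varepsilon_1$ has corners $A_{\varepsilon_1+},V_{\varepsilon_1+},A_{\varepsilon_1-},V_{\varepsilon_1-}$ in cyclic order. The two $V$'s are $(\varepsilon_1w\mp u,0)$ and the two $A$'s are $(\varepsilon_1w,\pm\varepsilon_1m)$. So the diagonals are perpendicular and bisect each other at $(\varepsilon_1w,0)$, with half-lengths $u$ and $m$. All sides are $u\oplus m=p$.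

The quadrilateral $z=\varepsilon_3$ has the two corners $V_{\pm\varepsilon_3}=(\pm w-\varepsilon_3u,0)$ and, alternating with them, $B_{\pm\varepsilon_3}=(-\varepsilon_3u,\pm\varepsilon_3n)$. Its diagonals are perpendicular and bisect each other at $(-\varepsilon_3u,0)$, with half-lengths $w$ and $n$. All sides are $w\oplus n=q$.

**Step 6: the quadrilaterals $y=\varepsilon_2$.** We show that they are rhombi with constant side $h$; this is where the choice of $\theta$ and $\frac\pi2-\theta$ pays off. The cyclic order is $A_{+\varepsilon_2},B_{\varepsilon_2+},A_{-\varepsilon_2},B_{\varepsilon_2-}$. For $\varepsilon_2=+$ the corners are
$$(w,m),\quad(-u,n),\quad(-w,-m),\quad(u,-n).$$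
In $\mathbb E$ one can check the sides at once:
$$(w+u)^2+(m-n)^2=(q\sin\theta+p\cos\theta)^2+(p\sin\theta-q\cos\theta)^2=p^2+q^2,$$
$$(w-u)^2+(m+n)^2=(q\sin\theta-p\cos\theta)^2+(p\sin\theta+q\cos\theta)^2=p^2+q^2 .$$
In general, the half-turn of $\Pi$ about $O$ exchanges opposite corners, so both diagonals have midpoint $O$, with half-lengths $r=w\oplus m$ and $s=u\oplus n$. Let $\psi$ be the angle between the ray from $O$ to $(w,m)$ and the positive ray of $L$, and $\psi'$ the angle between the ray from $O$ to $(-u,n)$ and the negative ray of $L$. Both rays are on the same side of $L$, both angles are in $(0,\frac\pi2)$, and by Step 1 and (6)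
$$\tan\psi\,\tan\psi'=\frac{T(m)}{S(w)}\cdot\frac{T(n)}{S(u)}=\frac{T(m)}{S(u)}\cdot\frac{T(n)}{S(w)}=\tan\theta\cot\theta=1 .$$
So $\psi+\psi'=\frac\pi2$, the two rays enclose the angle $\pi-\psi-\psi'=\frac\pi2$, and the diagonals are perpendicular. All sides are
$$r\oplus s=(w\oplus m)\oplus(u\oplus n)=(u\oplus m)\oplus(w\oplus n)=p\oplus q=h .$$
The quadrilateral $y=-1$ is the mirror image in $L$ of this one: $(w,-m),(-u,-n),(-w,m),(u,n)$.

**Step 7: the quadrilaterals are strictly convex.** Take the Klein chart (for $\mathbb H$) or the gnomonic chart (for $\mathbb S$) centred at the common midpoint of the diagonals; for $\mathbb E$ take the identity. It maps geodesics to straight lines, preserves angles at the center, and maps a point at distance $\rho$ from the center (less than $\frac\pi2$ if spherical) to one at Euclidean distance $T(\rho)$. So the image has perpendicular diagonals bisecting each other: it is a nondegenerate Euclidean rhombus. Hence all six quadrilaterals are nondegenerate and strictly convex, and in the spherical case each lies in the open hemisphere around its center.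

## Eight rigid tetrahedra

**Step 8: the tetrahedra do not depend on $\theta$.** For each $(\varepsilon_1,\varepsilon_2,\varepsilon_3)$ consider the triangle $VAB$ with $V=V_{\varepsilon_1\varepsilon_3}$, $A=A_{\varepsilon_1\varepsilon_2}$, $B=B_{\varepsilon_2\varepsilon_3}$. Its sides $VA$, $VB$, $AB$ are sides of the rhombi $x=\varepsilon_1$, $z=\varepsilon_3$, $y=\varepsilon_2$, so by Steps 5 and 6 their lengths are $p$, $q$ and $h=p\oplus q$. By the law of cosines the angle at $V$ is a right angle (in $\mathbb S$, for instance, $\cos h=\cos p\cos q+\sin p\sin q\cos\angle V$ and $\cos h=\cos p\cos q$). In particular the triangle is nondegenerate. With $D=D_{\varepsilon_1\varepsilon_2\varepsilon_3}$ we have $VD\perp\Pi$ and $|VD|=H$. So the tetrahedron $VABD$ has three mutually perpendicular edges at $V$, of lengths $p,q,H$. It is nondegenerate, and it is determined up to congruence by $p,q,H$. Its edge lengths, and its dihedral angles, which lie in $(0,\pi)$, do not depend on $\theta$.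

The three faces of $P(\theta)$ in the pyramid over the triangle $(\varepsilon_1,\varepsilon_2,\varepsilon_3)$ are the faces $DVA$, $DVB$, $DAB$ of this tetrahedron. They are nondegenerate triangles, hence strictly convex. In the spherical case $A,B,D$ are at distance less than $\frac\pi2$ from $V$, so these faces lie in the open hemisphere centred at $V$.

So for each $\theta\in J$, $P(\theta)$ is a polyhedron with strictly convex faces. It varies continuously with $\theta$, with constant combinatorial type and constant edge lengths.

**Step 9: the dihedral angles are constant and not singular.** We first show that the *unsigned* angle in $[0,\pi]$ between the two half-planes at each edge is a constant $\vartheta_0\in(0,\pi)$.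

- *Lateral edges* $DV,DA,DB$. The two adjacent faces are faces of one tetrahedron, and the unsigned angle is its dihedral angle there: constant, in $(0,\pi)$.
- *Base edges* $e$, the sides of a triangle $VAB$. One adjacent face is a rhombus in $\Pi$, the other a lateral face of the tetrahedron on $VAB$. Let $\delta\in(0,\pi)$ be the dihedral angle of this tetrahedron at $e$; it is the angle between the lateral face and the half-plane of $\Pi$ at $e$ containing $VAB$. So the unsigned angle is $\delta$ if the rhombus and $VAB$ lie on the same side of the line of $e$ in $\Pi$, and $\pi-\delta$ otherwise. Both polygons vary continuously and stay nondegenerate, so neither ever crosses that line; as $J$ is connected, the same case holds on all of $J$.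

The dihedral angle itself is a continuous function $J\to\mathbb R/2\pi\mathbb Z$ with values in the two-element set $\{\vartheta_0,2\pi-\vartheta_0\}$; the two values differ because $0<\vartheta_0<\pi$. A continuous function on an interval with values in a two-element set is constant. So every dihedral angle is constant. It is neither $0$ nor $\pi$, so no edge is flat.

**Step 10: the motion is genuine.** The rhombus $x=+1$ has half-diagonals $u$ (towards the $V$'s) and $m$ (towards the $A$'s), so half its angle at $V_{++}$ has tangent $T(m)/S(u)=\tan\theta$ by (6), and the angle itself is $2\theta$. Fix $\theta_0\in J$ and put $P_t=P(\theta_0+t)$ for $t\ge0$ small. The polyhedron $P_0$ has finitely many face angles, so for all small $t>0$ the angle $2(\theta_0+t)$ is not among them. Hence $P_t\not\cong P_0$, even if relabelling is allowed, and $P(\theta_0)$ is flexible.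

**Step 11: the partially-flat vertices.** Each of the twelve points $A,B,V$ lies on two of the rhombi, and these are both in $\Pi$; so these vertices are partially-flat. At each $D$ the three faces are three faces of a nondegenerate tetrahedron, no two of which are coplanar. So exactly 12 vertices are partially-flat, and Theorem 1 is proved. $\blacksquare$

**Step 12: both bounds of Theorem 2 are attained.** The polyhedron $P(\theta_0)$ is flexible and has exactly 12 partially-flat vertices. Its 24 triangular faces have fixed side lengths and cannot change, so at most the six rhombi change shape; by Step 4 of the lower bound at least six faces do. So both 12 and 6 are attained, and the proof of Theorem 2 is complete. $\blacksquare$
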